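# Projective plane graphs without 6-cycles: degeneracy and the single obstruction $K_5$

All graphs are finite and simple, $\delta(G)$ is the minimum degree of $G$, and $|P|$ is the number of edges of a path $P$.

## 1. Lists, degeneracy, and curves on the projective plane

**Definition (choosability).** A list assignment $L$ gives each vertex $u$ of $G$ a list $L(u)$ of colors. An $L$-coloring is a proper coloring $f$ with $f(u)\in L(u)$ for all $u$. The graph $G$ is $k$-choosable if it has an $L$-coloring whenever $|L(u)|\ge k$ for all $u$. The least such $k$ is $\chi_\ell(G)$. Equal lists give $\chi\le\chi_\ell$.

For example, let $K_{2,4}$ have lists $\{1,2\},\{3,4\}$ on one side and $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$ on the other. If the first two vertices get $i$ and $j$, the vertex with list $\{i,j\}$ cannot be colored. So $K_{2,4}$ is $2$-colorable and not $2$-choosable.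

**Definition (degeneracy, 4-core).** $G$ is $k$-degenerate if every nonempty subgraph has a vertex of degree at most $k$. Then, by removing such vertices one by one and reversing the order, we can order the vertices so that each has at most $k$ earlier neighbors. Coloring greedily in this order shows that a $k$-degenerate graph is $(k+1)$-choosable. A graph fails to be $3$-degenerate exactly when it has a nonempty subgraph $H$ with $\delta(H)\ge4$. The union of all such subgraphs again has minimum degree at least $4$; it is called the $4$-core (empty if there is no such $H$).

For example, $K_{2,4}$ is $2$-degenerate, hence $3$-choosable. $K_5$ is $4$-degenerate but not $3$-degenerate. The $4$-core of $K_5$ with a pendant edge is $K_5$.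

**Definition (projective plane, noncontractible curves).** The projective plane is the sphere with antipodal points identified; the quotient map is a double cover. A graph is *embedded* if it is drawn without crossings; faces need not be discs. A projective plane graph is a graph that can be embedded in the projective plane. We write *nc* for noncontractible. A closed curve is nc exactly when its lift to the sphere is not closed. We use three standard facts.

* (S1) Any two nc closed curves meet.
* (S2) A cycle is contractible if and only if it is null-homologous mod 2, and then it bounds a closed disc. The first homology group mod 2 has two elements.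
* (S3) If a connected embedded graph contains an nc cycle $K$, all its faces are open discs: cutting along $K$ gives a closed disc whose boundary circle, together with the rest of the graph, forms a connected plane graph. So Euler's formula reads $|V|-|E|+|\text{faces}|=1$.

Here is an example that will return. Draw the cube on the sphere, with vertices the $0/1$-strings of length $3$, so that antipodes are complementary strings. In the quotient the vertices are $1=\{000,111\}$, $2=\{100,011\}$, $3=\{010,101\}$, $4=\{001,110\}$. The twelve edges become the six edges of $K_4$, and the six squares become three quadrilateral faces. The path $000,100,110,111$ is a non-closed lift of the triangle $124$, so this triangle is nc. Now put a vertex $p$ into one face and join it to the four corners: this embeds $K_5$ in the projective plane.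

## 2. Four-choosability when $K_5$ and 6-cycles are excluded

The problem comes from Ilkyoo Choi, "Toroidal graphs containing neither $K_5^-$ nor 6-cycles are 4-choosable", arXiv:1307.3293 (2013). The background is this: every planar graph without $6$-cycles is $4$-choosable, and every toroidal graph without $6$-cycles is $5$-choosable. Moreover there is an infinite family of graphs containing neither $K_5$ nor $6$-cycles that are not $4$-colorable, each embeddable on every surface (orientable or not) except the plane and the projective plane. This leaves one surface:

*Is every projective plane graph containing neither $K_5$ (as a subgraph) nor a cycle of length $6$ a $4$-choosable graph?*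

Excluding $K_5$ is necessary: it embeds in the projective plane, has no $6$-cycle because it has five vertices, and is not $4$-colorable. The answer is yes. One external result is used.

**Theorem 0.** Every planar graph without $6$-cycles is $3$-degenerate; equivalently, every nonempty planar graph with $\delta\ge4$ contains a $6$-cycle. (G. Fijavž, M. Juvan, B. Mohar, R. Škrekovski, *Planar graphs without cycles of specific lengths*, European J. Combin. 23 (2002) 377–388.)

**Theorem 1.** Let $G$ be a nonempty graph embedded in the projective plane, without $6$-cycles and with $\delta(G)\ge4$. Then $G\cong K_5$.

**Corollary 2.** A projective plane graph containing neither $K_5$ nor $6$-cycles is $3$-degenerate, hence $4$-choosable.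

*Proof.* If $G$ is not $3$-degenerate, it has a nonempty subgraph $H$ with $\delta(H)\ge4$. This $H$ is embedded and has no $6$-cycle, so $H\cong K_5$ by Theorem 1, a contradiction. Greedy coloring does the rest. $\square$

**Corollary 3.** Let $G$ be a projective plane graph without $6$-cycles.

* (i) The $4$-core of $G$ is empty or a single $K_5$; so $G$ contains at most one $K_5$.
* (ii) The following are equivalent: $K_5\not\subseteq G$; $G$ is $3$-degenerate; $G$ is $4$-choosable; $G$ is $4$-colorable.
* (iii) If $K_5\subseteq G$, then $\chi(G)=\chi_\ell(G)=5$.
* (iv) With the family quoted above: the surfaces on which "no $K_5$, no $6$-cycle" forces $4$-choosability are exactly the plane and the projective plane.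

*Proof.* (i) Apply Theorem 1 to the $4$-core if it is nonempty; every $K_5$ in $G$ lies in the $4$-core. (ii) Corollary 2 gives the first implication and greedy coloring the second; the third is trivial, and a $4$-colorable graph contains no $K_5$. (iii) A nonempty subgraph with minimum degree at least $5$ would lie in the $4$-core, which is a $K_5$; this is impossible. So $G$ is $4$-degenerate, and $5\le\chi\le\chi_\ell\le5$. (iv) Corollary 2 covers the projective plane and, since planar graphs are projective plane graphs, the plane. The quoted family excludes all other surfaces. $\square$

The rest of the notes proves Theorem 1.

## 3. Orders five, six, seven, and why counting edges is not enough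

Let $\delta(G)\ge4$ and let $G$ have no $6$-cycle. Then $G$ has $n\ge5$ vertices, and $n=5$ gives $K_5$. Recall Dirac's theorem: a graph on $n\ge3$ vertices with $\delta\ge n/2$ has a Hamilton cycle. If $n=6$, then $\delta\ge4\ge3$ gives a $6$-cycle. If $n=7$, delete any vertex: six vertices remain, with minimum degree at least $3$, so again there is a $6$-cycle. Thus orders $6$ and $7$ do not occur, and no surface was needed.

The surface must enter eventually. Let two copies of $K_5$ share one vertex. This graph has $9$ vertices and $\delta=4$, and each of its cycles lies in one of the two copies, so it has no $6$-cycle. It has $20$ edges, below the bound $3n-3=24$ for simple graphs in the projective plane, so the edge bound does not exclude it. Theorem 1 says that it has no embedding in the projective plane.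

## 4. Lifting to the sphere, and the noncontractible triangles that obstruct it

From here on $G$ is as in Theorem 1. The first thing to try is to lift $G$ to the sphere and apply Theorem 0. Let $\tilde G$ be the preimage of $G$ in the sphere. Each vertex and each edge has two lifts. A lift of an edge joins lifts of two different vertices, and at each lift of a vertex $w$ there is exactly one lift of each edge at $w$. Hence $\tilde G$ is a simple planar graph with $\delta(\tilde G)\ge4$.

**Lemma 4.** Every $6$-cycle of $\tilde G$ is the union of two edge-disjoint paths of length $3$, each of which projects to an nc triangle of $G$.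

*Proof.* Let $K$ be a $6$-cycle of $\tilde G$. If its six vertices had distinct projections, $G$ would have a $6$-cycle. So two vertices of $K$ are the two lifts of one vertex $u$. They are not at distance $1$ on $K$, since $G$ has no loops. They are not at distance $2$: their common neighbor on $K$, a lift of some $w$, would be incident with two lifts of the edge $uw$. So they are at distance $3$, and each half of $K$ projects to a closed walk of length $3$, i.e. a triangle. The lifts are not closed, so the triangles are nc. $\square$

So if $G$ has no nc triangle, $\tilde G$ contradicts Theorem 0. With nc triangles the lift really can contain $6$-cycles: $K_4$ from Section 1 has no $6$-cycle, but its lift, the cube, has the $6$-cycle $000,100,110,111,011,001$, made of two lifts of nc triangles. This is where plain lifting stops.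

Let $\mathcal T$ be the set of nc triangles of $G$. By (S1) any two members share a vertex, and two members that share two vertices share an edge. So one of the following holds.

* Case 1: all members of $\mathcal T$ share a common edge $e=xy$, or $\mathcal T=\emptyset$.
* Case 2: any two members share an edge, but no edge is common to all.
* Case 3: two members share exactly one vertex.

In Case 1 we would like to delete one lift of $e$: each $6$-cycle of $\tilde G$ has two edge-disjoint halves, each containing a lift of $e$, so it contains both lifts, and one deletion kills all $6$-cycles. But the two ends of the deleted edge may drop to degree $3$, and Theorem 0 no longer applies. In Case 3 we will cut along the two triangles and get a hexagonal disc, on whose boundary six vertices have uncontrolled degree. Both cases call for a version of Theorem 0 that tolerates exceptional vertices on one face. We build it by gluing copies.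

## 5. Gluing copies of a plane graph along the truncated octahedron

Suppose a plane graph without $6$-cycles has a few deficient vertices on one face. To repair a vertex of degree $3$, take a second copy of the graph and join the vertex to its copy by an edge. To repair a vertex of degree $2$, identify it with its copy. If we simply double, two copies with all deficient vertices joined, new $6$-cycles may appear: two vertices of the first kind that are joined by a path of length $2$ give the cycle length $2+1+2+1=6$. Spreading the deficient vertices over three directions and using many copies avoids most of these cycles.

**Definition (piece).** A *piece* is a nonempty plane graph $F$ without $6$-cycles, together with distinct vertices called *terminals*, all incident with one face $f$, in a cyclic order realized by adding in $f$ a vertex $z$ joined to each terminal by one edge, without crossings. Each terminal is a *link* or an *id*. Put $h(\text{link})=\frac12$ and $h(\text{id})=0$. For a path $P$ in $F$ between distinct terminals $\tau,\tau'$ let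
$$c(P)=|P|+h(\tau)+h(\tau').\tag{1}$$
A link and an id that are adjacent in $F$ form a *tight pair*.

For example, let $F$ be a triangle with links $\tau,\rho$ and an id $\sigma$. The edge $\tau\sigma$ has $c=\frac32$, and $\tau,\sigma$ is a tight pair. The two $\tau$–$\rho$ paths have $c=2$ and $c=3$; since $3+3=6$, this pair violates condition (c) below if $\tau,\rho$ are in one interval. That is the doubling problem just described.

**Lemma 5 (gluing).** There is no piece with a partition of its cyclically ordered terminals into three (possibly empty) intervals $A,B,C$ such that

* (a) non-terminals have degree at least $4$, links at least $3$, ids at least $2$;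
* (b) no two ids are adjacent;
* (c) for distinct $\tau,\tau'$ in the same interval and $\tau$–$\tau'$ paths $P,P'$ (possibly equal), $c(P)+c(P')\ne6$;
* (d) every link is in at most one tight pair, or all intervals have at most one element;
* (e) no tight pair has one member in $A$ and the other in $B$.

*Proof.* Suppose there is one. We build a planar graph $\Gamma$ contradicting Theorem 0.

**Step 1: the scaffold.** We need a cubic plane graph whose edges are colored compatibly with the drawing. Let $Q$ be the truncated octahedron, a simple cubic plane graph with $6$ squares and $8$ hexagons. All faces are even, so $Q$ is bipartite. Its squares correspond to the vertices of the octahedron and its hexagons to the faces. Color squares $\gamma$ and hexagons $\alpha,\beta$ so that adjacent hexagons differ; this is possible because the faces of the octahedron are $2$-colorable. Every vertex of $Q$ lies on one square and two adjacent hexagons, so on one face of each color. Color each edge with the color that is missing on its two sides. The three edges at a vertex get different colors, so this is a proper $3$-edge-coloring. Around a square the hexagons alternate $\alpha,\beta$, so the edges of each square alternate $\beta,\alpha$. Finally, if an edge $qq'$ has face color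 $\alpha$ on its left and $\beta$ on its right seen from $q$, then seen from $q'$ it has $\beta$ on its left and $\alpha$ on its right. So the clockwise orders of the colors at $q$ and $q'$ are opposite.

**Step 2: every $4$-cycle of $Q$ is a square.** This will control cycles running through four copies. The $\gamma$-edges form a perfect matching and the other edges form the six disjoint squares. Contracting the squares turns the $\gamma$-edges into the edges of the octahedron, which is simple. A $4$-cycle without $\gamma$-edges is a square. A $4$-cycle with $g\ge1$ $\gamma$-edges has $g\le2$. If $g=1$, its other three edges lie in one square and the $\gamma$-edge becomes a loop. If $g=2$, the two $\gamma$-edges are opposite, each of the other two edges lies in a square, and the two $\gamma$-edges become loops or parallel edges. Neither exists in the octahedron.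

**Step 3: assembling $\Gamma$.** Cut out a small disc around $z$. Then $F$ is drawn in a closed disc, with one stump from each terminal to the boundary circle, in the given cyclic order. Put such a disc with a copy $F_q$ of $F$ at each vertex $q$ of $Q$, mirrored on one of the two bipartition classes, so that the stumps of $A,B,C$ leave along the edges colored $\alpha,\beta,\gamma$. By Step 1 the orders of colors at the two classes are opposite, so if the cyclic order of $A,B,C$ fits at one vertex it fits everywhere; if it does not fit, mirror all copies. Along an edge $qq'$ of $Q$ the two copies are mirror images, so their stumps arrive in matching order. So we can connect $\tau_q$ with $\tau_{q'}$ without crossings for each $\tau$ in the interval of the color of $qq'$. If $\tau$ is a link, the connecting curve becomes a new edge. If $\tau$ is an id, the curve is contracted, i.e. $\tau_q$ and $\tau_{q'}$ are identified. In both cases we speak of a *join* with label $\tau$ on $qq'$. Each terminal of each copy is in exactly one join. The result $\Gamma$ is planar.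

**Step 4: $\Gamma$ is simple with $\delta(\Gamma)\ge4$.** This is what Theorem 0 asks for. No loops arise, since identified vertices come from different copies and were joined only by the contracted curve. A new edge $\tau_q\tau_{q'}$ joins two vertices that lie in no common copy, so it is parallel to no other edge. Two parallel edges from different copies would have both ends identified in pairs, so both ends would be ids, adjacent in $F$, contrary to (b). By (a), links now have degree at least $3+1$, identified ids at least $2+2$ (simplicity ensures these are distinct neighbors), and all others at least $4$.

**Step 5: cycles as sequences of passages.** We express lengths of cycles through $c$. A cycle inside one copy is a cycle of $F$, so it does not have length $6$. Let $K$ be a cycle of $\Gamma$ not contained in one copy. It changes copies only at joins, so it is a cyclic sequence of *passages* $P_1,\dots,P_m$, where $P_i$ is a path in $F_{q_i}$ between terminals and $P_i,P_{i+1}$ meet at a join with label $\tau_i$ on the edge $q_iq_{i+1}$. A join is an edge or a vertex of $\Gamma$, so $K$ uses it at most once. Hence the two end terminals $\tau_{i-1},\tau_i$ of $P_i$ are distinct and $|P_i|\ge1$. Splitting each new edge into two halves gives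
$$|K|=\sum_{i=1}^m c(P_i).\tag{2}$$
The sequence $q_1\dots q_m$ is a closed walk in the bipartite graph $Q$, so $m$ is even. A passage with $|P|\ge2$ has $c\ge2$. A passage that is one edge has, by (b), at least one link end, so $c\ge\frac32$, with equality only for a tight pair traversed by its edge. So $c\ge\frac32$ always.

**Step 6: $|K|\ne6$.** We go through the values of $m$. If $m\ge6$, then $|K|\ge9$. If $m=2$, both joins lie on the edge $q_1q_2$, so both labels lie in one interval, and $|K|=c(P_1)+c(P_2)\ne6$ by (c).

Let $m=4$. Then $|K|\ge6$, and $|K|=6$ only if all four passages are tight pairs traversed by their edges. Suppose so. If $q_1,\dots,q_4$ are distinct, they form a $4$-cycle, which is a square by Step 2. Its edges alternate $\alpha,\beta$, so the passages are tight pairs between $A$ and $B$, contrary to (e). Otherwise $q_1=q_3$ or $q_2=q_4$. Then some passage enters and leaves its copy along the same edge of $Q$, so it joins two different terminals of one interval, and hence the first alternative of (d) holds. The passage $P_{i+1}$ joins the labels $\tau_i,\tau_{i+1}$, so by tightness $\tau_1,\tau_2,\tau_3,\tau_4$ alternate between links and ids. If $\tau_1,\tau_3$ are links, then $\tau_1$ is tight with $\tau_4$ and $\tau_2$, so $\tau_2=\tau_4$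 by (d). If $\tau_2,\tau_4$ are links, then (d) for $\tau_2$ gives $\tau_1=\tau_3$. So $\tau_1=\tau_3$ or $\tau_2=\tau_4$ as labels, a statement that is kept by a cyclic shift; so we may assume $q_2=q_4$. The walk is $q_1q_2q_3q_2$: joins $1,4$ lie on $q_1q_2$, joins $2,3$ lie on $q_2q_3$. In either case two joins with equal labels lie on $q_1q_2$ and on $q_2q_3$. So these two edges at $q_2$ have the same color, hence coincide, and $q_1=q_3$. But then the two joins are the same join, used twice, a contradiction.

So $\Gamma$ is a nonempty planar graph with $\delta\ge4$ and no $6$-cycle, contradicting Theorem 0. $\square$

## 6. At most three exceptional vertices on a face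

**Lemma 6.** Let $F$ be a plane graph without $6$-cycles and $P$ a set of at most three vertices incident with a common face. If $V(F)\not\subseteq P$, then some vertex outside $P$ has degree at most $3$.

*Proof.* Take a counterexample with $|P|$ minimum: all vertices outside $P$ have degree at least $4$, and there is such a vertex.

**Step 1: clean up $P$.** We arrange that $P$ can serve as a source of terminals. Delete all edges inside $P$; this keeps a counterexample. By Theorem 0, $P\ne\emptyset$. No $p\in P$ has degree $0$, since deleting it would give a smaller counterexample. Suppose $p,p'\in P$ have degree $1$ and the same neighbor $w$. Then $w\notin P$. Since $p$ has degree $1$, both sides of the edge $pw$ lie in the common face, so $w$ is incident with it. Delete $p,p'$ and replace $P$ by $(P\setminus\{p,p'\})\cup\{w\}$. Only $w$ has lost neighbors. Since $w$ had at least $4$ neighbors and $|P|\le3$, it has a neighbor outside $P$. So this is a counterexample with a smaller set, a contradiction. Hence the degree-$1$ vertices of $P$ have distinct neighbors, all outside $P$.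

**Step 2: apply the gluing lemma.** Delete the degree-$1$ vertices of $P$ and make their neighbors links. These are incident with the common face, and each has lost exactly one edge, so its degree is at least $3$. Make the other vertices of $P$ ids; they have degree at least $2$ and are pairwise nonadjacent. There are at most three terminals, all incident with one face, so a vertex $z$ can be added. Partition them into singletons. Then (a) and (b) hold, (c) is vacuous, and (d) holds by its second alternative. If there are three terminals, two are of the same kind and hence not tight; name their intervals $A,B$. If there are fewer, let $A=\emptyset$. So (e) holds, and Lemma 5 gives a contradiction. $\square$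

## 7. Vertices inside a quadrilateral

**Lemma 7.** Let a $4$-cycle $C=c_1c_2c_3c_4$ of $G$ bound a closed disc $D$. Then the interior of $D$ contains no vertex of $G$, or exactly one, and that one is adjacent within $D$ to $c_1,\dots,c_4$.

*Proof.* Let $I\ne\emptyset$ be the set of interior vertices and $s_i$ the number of neighbors of $c_i$ in $I$. Consider only edges in $D$, and ignore those in the interior of $D$ that join two vertices of $C$. All edges of $G$ at vertices of $I$ lie in $D$, so vertices of $I$ keep their degree, at least $4$.

**Step 1: all $s_i=1$.** Lemma 6 handles everything else. If at most three $s_i$ are positive, take $I$ together with those $c_i$ as $P$ and the edges with an end in $I$; $P$ lies on the outer face, and Lemma 6 is contradicted. If all $s_i>0$ and, say, $s_1\ge2$, take $I\cup\{c_1,\dots,c_4\}$ with the edges having an end in $I$ and the edges $c_1c_2,c_1c_4$. Then $c_1$ has degree at least $4$, and $P=\{c_2,c_3,c_4\}$, on the outer face, contradicts Lemma 6. So every $s_i=1$; let $w_i$ be the neighbor of $c_i$ in $I$.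

**Step 2: the $w_i$ are not all distinct.** This is the case of the conclusion. Apply Lemma 6 to $G[I]$ with $P=\{w_1,\dots,w_4\}$, $|P|\le3$. These vertices are incident with the face of $G[I]$ containing $C$, because of the edges $c_iw_i$. Vertices outside $P$ have degree at least $4$ in $G[I]$. So $I\subseteq P$ and $|I|\le3$. Exactly four edges join $I$ to $C$, so counting degrees gives $4|I|\le|I|(|I|-1)+4$. This fails for $|I|=2$ ($8\le6$) and $|I|=3$ ($12\le10$). Hence $|I|=1$, and its vertex is adjacent to all $c_i$.

**Step 3: the $w_i$ cannot be all distinct.** With four terminals we glue along the octahedron instead. Draw $G[I]$ in a disc with stumps at $w_1,w_2,w_3,w_4$, which appear in this cyclic order. Place a copy at each of the six vertices of the plane octahedron, with its four terminals facing the four edges in cyclic order. For each edge of the octahedron join the two corresponding terminals by an edge. The result is simple and planar, and it has $\delta\ge4$, since each $w_i$ has degree at least $3$ in $G[I]$. A cycle inside a copy is a cycle of $G$. Any other cycle consists of passages, in number $m$, following a closed trail of the octahedron (each new edge is used at most once), so $m\ge3$. Charge a passage $P$ from $w_i$ to $w_j$, $i\ne j$,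 with $|P|+1=L-1$, where $L=|P|+2$ is the length of the path from $c_i$ to $c_j$ through $P$. The length of the cycle is the sum of the charges.

If $c_i,c_j$ are adjacent on $C$, then $C$ supplies paths of lengths $1$ and $3$ between them. As $G$ has no $6$-cycle, $L\ne5,3$. Also $L\ne2$ since $w_i\ne w_j$. So $L\ge4$ and the charge is at least $3$. If $c_i,c_j$ are opposite, $L\ge3$ and the charge is at least $2$. So $m\ge4$ gives length at least $8$. If $m=3$, the trail is a triangle. The octahedron has eight triangles (one vertex from each of its three antipodal pairs) and all are faces, so each passage joins cyclically consecutive terminals and the length is at least $9$. There is no $6$-cycle, contradicting Theorem 0. $\square$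

## 8. The three configurations of noncontractible triangles

**Case 1 is impossible.** This completes the lifting argument of Section 4. If $\mathcal T=\emptyset$, then $\tilde G$ has no $6$-cycle by Lemma 4, contradicting Theorem 0. Otherwise let $e=xy$ be common to all members. By Lemma 4 each $6$-cycle of $\tilde G$ has two edge-disjoint halves, each containing a lift of $e$, so it contains both lifts. Delete one lift $\tilde x\tilde y$ of $e$. The resulting plane graph has no $6$-cycle, $\tilde x$ and $\tilde y$ lie on a common face, and all other vertices (there are some) have degree at least $4$. This contradicts Lemma 6 with $P=\{\tilde x,\tilde y\}$.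

**Case 2 gives $G\cong K_5$.** Here we find the embedded $K_4$ of Section 1. Take two members $xyz$, $xyw$ and a third member not containing the edge $xy$. The third shares with each of the first two an edge other than $xy$, so it contains $z$, $w$ and one of $x,y$. Hence $zw$ is an edge, and there is a $K_4$ on $\{x,y,z,w\}=\{1,2,3,4\}$ with three nc triangles. The four triangles of $K_4$ sum to $0$ mod 2, so by (S2) the fourth is nc as well.

By (S3) this $K_4$ has $1+6-4=3$ faces, all discs, of total length $12$. A facial walk does not backtrack (there are no vertices of degree $1$), so it has length at least $3$; one of length $3$ would be a contractible triangle. So all three have length $4$. A cyclically non-backtracking closed walk of length $4$ in a simple graph is a $4$-cycle, so the closed faces are discs bounded by $4$-cycles, each through all of $1,2,3,4$. By Lemma 7 each contains no further vertex, or one vertex adjacent to $1,2,3,4$. If two faces contain vertices $p$ and $q$, then $1\,p\,2\,q\,3\,4$ is a $6$-cycle. If none does, $|V(G)|=4$ and $\delta\le3$. So exactly one does, $|V(G)|=5$, and $\delta\ge4$ gives $G\cong K_5$.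

**Case 3: two hexagons.** Here we cut the surface open. Let $\Delta_1,\Delta_2$ be nc triangles meeting exactly in $v$. They cross at $v$; otherwise $\Delta_2$ could be pushed off $\Delta_1$ near $v$, giving disjoint nc curves, contrary to (S1). By (S3) the graph $\Delta_1\cup\Delta_2$ has $1+6-5=2$ faces, both discs. Each of the four corners at $v$ lies between an edge of $\Delta_1$ and an edge of $\Delta_2$, and all other vertices have degree $2$. So each facial walk alternately traverses $\Delta_1$ and $\Delta_2$ completely. It contains an even positive number of corners at $v$, hence two, and both faces have length $6$. So each face is the interior of a hexagon with boundary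
$$v,\ a,\ b,\ v^*,\ d,\ c\quad\text{(cyclic)},\qquad \Delta_1=vab,\quad \Delta_2=vcd,\tag{3}$$
where $v$ and $v^*$ represent the same vertex of $G$. The six hexagon edges are the six distinct edges of $\Delta_1\cup\Delta_2$.

**Definition (hexagonal region).** Such a face with its closed hexagon, regarded as a plane graph in a closed disc in which $v\ne v^*$, is a *hexagonal region*.

For example, take the embedding of $K_5$ from Section 1 with $p$ in the face $1,2,4,3$ (the image of the square $000,100,110,010$). Inside this face the path $1\,p\,4$ is homotopic to $1\,2\,4$, so the triangle $1p4$ is homotopic to $124$ and is nc. All triangles of the $K_4$ are nc, by the argument of Case 2 (their faces have length $4$, so none bounds a face; explicitly, the monotone cube paths from $000$ to $111$ give the three triangles through $1$, and the mod-2 sum gives the fourth). So $\Delta_1=1p4$ and $\Delta_2=123$ meet exactly in $1$. They use all five vertices, so both hexagonal regions have no vertex inside.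

**Lemma 8.** No hexagonal region contains a vertex of $G$ in its interior.

Given Lemma 8, in Case 3 we have $|V(G)|=5$, and $\delta\ge4$ gives $G\cong K_5$. So Theorem 1 follows once Lemma 8 is proved.

If at most three hexagon vertices had neighbors inside, Lemma 6 would prove Lemma 8 at once. In general all six may, and Lemma 6 does not apply. We return to Lemma 5, for which we need to know the possible lengths of paths across the hexagon.

## 9. Path lengths in a minimal hexagonal region

Suppose Lemma 8 is false. Among all hexagonal regions, for all pairs of nc triangles meeting in exactly one vertex, with nonempty interior vertex set, choose $R$ with interior vertex set $I$ such that $|I|$ is minimum. Use the labels (3). Let $R^\circ$ be $R$ without the chords, i.e. without the edges inside $R$ that join two hexagon vertices. Let $d(\cdot,\cdot)$ be the distance on the hexagon. Besides the six pairs with $d=1$, the pairs of hexagon vertices are: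

* cross pairs: $\{a,c\},\{b,d\}$ with $d=2$, and $\{a,d\},\{b,c\}$ with $d=3$;
* semi pairs: $\{v,b\},\{v,d\},\{v^*,a\},\{v^*,c\}$, all with $d=2$;
* the pair $\{v,v^*\}$ with $d=3$.

The set-up is symmetric under $(v\leftrightarrow v^*,a\leftrightarrow b,c\leftrightarrow d)$ and under $(a\leftrightarrow c,b\leftrightarrow d)$, the exchange of $\Delta_1$ and $\Delta_2$. All $G$-edges at vertices of $I$ lie in $R$, and no vertex of $I$ is adjacent in $R$ to both $v$ and $v^*$, since $G$ is simple. So vertices of $I$ have degree at least $4$ in $R^\circ$.

**Definition (I-path).** An *I-path* is a path in $R$ between distinct hexagon vertices with at least one internal vertex and all internal vertices in $I$. For example, if $q\in I$ is adjacent to $a$ and $b$, then $a\,q\,b$ is an I-path of length $2$.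

**Claim 9.** The length $L$ of an I-path satisfies
$$d=1:\ L\in\{2,3\}\cup[6,\infty);\qquad \text{semi}:\ L\in\{3\}\cup[6,\infty);\qquad\text{cross}:\ L\ge5;\qquad \{v,v^*\}:\ L\ge4.\tag{4}$$

*Proof.* **Step 1: values excluded by $6$-cycles.** We close up I-paths along $\Delta_1\cup\Delta_2$. For $d=1$ and for semi pairs, the ends are two vertices of one $\Delta_i$, joined in it by paths of lengths $1$ and $2$, so $L\ne5,4$. For cross pairs, one end is in $\Delta_1-v$, the other in $\Delta_2-v$, and $\Delta_1\cup\Delta_2$ contains paths of lengths $2,3,4$ between them (through $v$, with $1$ or $2$ edges in each triangle); so $L\ne4,3,2$ and $L\ge5$. For $\{v,v^*\}$, $L\ne2$ since $G$ is simple. It remains to exclude $L=3$ for $\{v,v^*\}$ and $L=2$ for semi pairs.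

**Step 2 (M1): there is no path $v\,p\,q\,v^*$ with $p,q\in I$.** Here the minimality of $R$ enters. Suppose there is one. In the disc $R$ it is homotopic to $v\,a\,b\,v^*$, so $vpq$ is an nc triangle; it meets $\Delta_1$ and $\Delta_2$ only in $v$. The open discs in $R$ bounded by the hexagons $v,a,b,v^*,q,p$ and $v,p,q,v^*,d,c$ are faces of $\Delta_1\cup vpq$ and of $vpq\cup\Delta_2$. So they give hexagonal regions with fewer interior vertices than $R$, hence with none. So $I=\{p,q\}$ and $N(p)\subseteq\{v,q,a,b,c,d\}$. Since $\deg p\ge4$, $p$ has at least two neighbors among $a,b,c,d$. By Step 1 cross pairs have no I-path of length $2$, so $p$ is adjacent to both $a,b$ or to both $c,d$; by symmetry say $a,b$. Likewise $q$ is adjacent to both $a,b$ or to both $c,d$. In the second case $a\,p\,q\,c$ is an I-path of length $3$ for a cross pair, contrary to Step 1. So $q$ is adjacent to $a,b$. The edges $pb$ and $qa$ lie in the disc bounded by $v,a,b,v^*,q,p$. In this cyclic order $p,b$ separate $a$ from $q$, so these edges cross, a contradiction.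

**Step 3 (M2): no semi pair has an I-path of length $2$.** Again we produce a smaller region. By symmetry suppose $q\in I$ is adjacent in $R$ to $a$ and $v^*$. The path $v\,a\,q\,v^*$ is homotopic in $R$ to $v\,a\,b\,v^*$, so $vaq$ is an nc triangle; it meets $\Delta_2$ only in $v$. The hexagonal region $v,a,q,v^*,d,c$ has fewer interior vertices than $R$, so it has none. The $4$-cycle $a\,b\,v^*\,q$ bounds a closed disc in $R$ which contains $v^*$ but not $v$, so it is an embedded closed disc in the projective plane. By Lemma 7 it has inside no vertex, or one vertex $y$ adjacent to $a,b,v^*,q$. The vertex $q$ is not adjacent to $c$ or $d$, since $\{a,c\}$ and $\{a,d\}$ are cross pairs and have no I-path of length $2$. So $N(q)\subseteq\{a,v,b\}$ if there is no $y$. If $y$ exists, the path $a\,y\,v^*$ separates $b$ from $q$ in that disc, so $N(q)\subseteq\{a,v,y\}$. Both contradict $\deg q\ge4$. $\square$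

**Claim 10.** The hexagon is the only $6$-cycle of $R^\circ$.

*Proof.* A $6$-cycle of $R^\circ$ not containing both $v$ and $v^*$ would be a $6$-cycle of $G$. Otherwise it consists of two $v$–$v^*$ paths. Each has length at least $3$, since length $1$ or $2$ would give a loop or a multiple edge in $G$. So each has length exactly $3$. Let $v\,x\,y\,v^*$ be one of them. By (M1) not both $x,y$ lie in $I$. If exactly one does, then, as there are no chords, the other is joined to its neighbor $v^*$ (or $v$) by a hexagon edge. If $x\in I$, then $y\in\{b,d\}$ and $v\,x\,y$ is an I-path of length $2$ for a semi pair; if $y\in I$, then $x\in\{a,c\}$ and $x\,y\,v^*$ is one. Both contradict (M2). So $x,y$ are hexagon vertices, and the path is $v\,a\,b\,v^*$ or $v\,c\,d\,v^*$. The two paths are different, so the cycle is the hexagon. $\square$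

By (4), length $2$ occurs only for $d=1$. Since no three hexagon vertices are pairwise at distance $1$:
$$\text{a vertex of } I \text{ has at most two neighbors on the hexagon, and two such neighbors are at distance } 1.\tag{5}$$

## 10. Turning the hexagonal region into a piece

For a hexagon vertex $j$ let $s_j$ be the number of its neighbors in $I$, within $R$ at that corner ($v$ and $v^*$ are counted separately). Let $Z,O,T$ be the sets of $j$ with $s_j=0$, $s_j=1$, $s_j\ge2$ respectively, and $t=|T|$.

**Claim 11.** $t\le2$, or $T=\{v,b,d\}$, or $T=\{v^*,a,c\}$.

*Proof.* The purpose is to remove the cases in which Lemma 6 still suffices. If the claim fails, then $t\ge4$, or $t=3$ and two vertices of $O\cup Z$ are adjacent on the hexagon. In $R^\circ$ all vertices of $T\cup I$ have degree at least $4$, since a vertex of $T$ has two hexagon edges and at least two neighbors in $I$. Let $P=O\cup Z$, so $|P|=6-t\le3$. If two vertices of $P$ are adjacent on the hexagon, delete the hexagon edge between them. Otherwise $t\ge4$; delete one hexagon edge, chosen incident with $P$ if $P\ne\emptyset$, and add its ends to $P$. In this second case the new $|P|$ is $3,2,2$ for $t=4,5,6$. So always $|P|\le3$. By Claim 10 the graph now has no $6$-cycle. The set $P$ lies on the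 outer face, and the deleted edge had both ends in $P$, so all vertices outside $P$, among them $I\ne\emptyset$, have degree at least $4$. This contradicts Lemma 6. $\square$

**Definition (the piece $F$).** Let $F$ be the plane graph on $I\cup T$ with all edges of $R^\circ$ between these vertices except hexagon edges. For $j\in O$ let $w_j$ be its neighbor in $I$. If $w_i=w_{i'}$ with $i\ne i'$, then $d(i,i')=1$ and no third index coincides with them, by (5). Such a vertex is called a *merge* and is written $W(i,i')$. The terminals of $F$ are:

* for each unmerged $j\in O$, the link $w_j$, called *link $j$*;
* each merge $W(i,i')$, as an id;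
* each $h\in T$, as an id.

For example, if $a,b\in O$ have the same neighbor $q\in I$, then $q=W(a,b)$ is an id that stands for both positions $a,b$. If $a,b\in O$ have different, unmerged neighbors, they give two links.

By Claim 10, $F$ has no $6$-cycle, since it contains no hexagon edge. The terminals lie on the outer face in the cyclic order of hexagon positions: place $z$ outside the hexagon, join it to the hexagon positions, and continue along the edges $jw_j$, using for a merge only one of its two edges.

**Condition (a) holds.** We check degrees in $F$. An unmerged $w_j$ loses exactly one edge, the one to $j$ (another neighbor in $O$ would make it a merge, and a vertex of $Z$ has no neighbor in $I$), so it has degree at least $3$. A merge loses exactly two edges, so it has degree at least $2$. A vertex $h\in T$ has degree $s_h\ge2$. Every other vertex of $I$ has no neighbor in $O\cup Z$ and has degree at least $4$.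

**Condition (b) holds.** We check that ids are nonadjacent. Two vertices of $T$ are nonadjacent in $F$: there are no chords and no hexagon edges. A merge adjacent to a vertex of $T$ would have three hexagon neighbors, contrary to (5). Two adjacent merges $W(i,i+1),W(k,k+1)$ (positions mod $6$) would give I-paths of length $3$ between all four pairs of their positions. One of these pairs has $d=3$: $\{i,i+3\}$ if $k\in\{i+2,i+3\}$, and $\{i+1,i+4\}$ if $k=i+4$. This contradicts (4).

**Tight pairs are cyclically consecutive terminals.** This will make (e) easy to arrange. If link $j$ is adjacent to $h\in T$, then $w_j$ has hexagon neighbors $j,h$, so $d(j,h)=1$. If link $j$ is adjacent to $W(i,i+1)$, there are I-paths of length $3$ from $j$ to $i$ and to $i+1$. By (4), length $3$ occurs only for $d=1$ and for semi pairs, so both distances are at most $2$. Hence $j=i+2$ with $\{i,i+2\}$ semi, or $j=i-1$ with $\{i-1,i+1\}$ semi. In all cases no position lies between the two terminals.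

**Condition (d) holds, by its first alternative.** Suppose link $j$ is adjacent to two ids. If both are in $T$, then $w_j$ has three hexagon neighbors, contrary to (5). If one is $h\in T$ and the other a merge, then, since merged positions are in $O$, they are on different sides of $j$; reversing the order of positions if necessary, the merge is $W(j-2,j-1)$ and $h=j+1$. Then there is an I-path $h,w_j,W,j-2$ of length $3$ with $d=3$, contrary to (4). If both are merges, they are $W(j-2,j-1)$ and $W(j+1,j+2)$, and there is an I-path of length $4$ from $j-1$ to $j+1$, with $d=2$, contrary to (4).

So (a), (b), (d) hold for $F$. It remains to choose intervals satisfying (c) and (e).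

## 11. Which pairs of terminals may share an interval

**Definition (T-path).** A *T-path* is a path of $R^\circ$ between distinct hexagon vertices that uses no hexagon edge and has all internal vertices in $I\cup T$. Cutting it at its internal vertices in $T$ writes it as a concatenation of I-paths, its *parts*. For example, if $b\in T$ and $q,r\in I$, a path $a\,q\,b\,r\,v^*$ is a T-path of length $4$ with two parts.

By (4) a part has length at least $2,3,4$ if its ends have $d=1,2,3$.

**Claim 12.** The length $L$ of a T-path between $x$ and $y$ satisfies:

* (i) if $d=1$: $L\in\{2,3\}\cup[6,\infty)$;
* (ii) if $d=2$ and the path avoids the middle vertex of $x,y$: $L\in\{3\}\cup[6,\infty)$ for a semi pair and $L\ge5$ for a cross pair; if it passes through the middle vertex, $L\ge4$;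
* (iii) if $d=3$: $L\ge4$, and $L\ge5$ if the pair is cross or the path has at least two parts.

*Proof.* One part: this is (4). Three or more parts: $L\ge6$. Two parts, meeting in $u\in T$: if $d=1$, then $u$ is at distances $\{1,2\}$ or $\{2,3\}$ from the ends, so $L\ge5$. If $L=5$, adding the hexagon edge $xy$ gives a $6$-cycle of $R^\circ$ that contains a vertex of $I$, contrary to Claim 10. So $L\ge6$. If $d=2$ and $u$ is not the middle vertex, the distances are $\{1,3\}$ or $\{2,2\}$, so $L\ge6$. If $u$ is the middle vertex, $L\ge2+2$. If $d=3$, the distances are $\{1,2\}$, so $L\ge5$. $\square$

**Translation to $F$.** We rewrite (c) in terms of T-paths. Given a path $P$ of $F$ between distinct terminals, extend it at a link $w_j$ by the edge $w_jj$, at a merge $W(i,i')$ by an edge to $i$ or to $i'$ (both are allowed), and not at all at a vertex of $T$. This gives a T-path of some length $L$, the same for both choices at a merge. By (1), writing $W$ for a merge and $T$ for a vertex of $T$, we get: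

* link–link: $c(P)=L-1$, so $c(P)+c(P')=6$ iff $L+L'=8$;
* link–$T$: $c(P)=L-\frac12$, so iff $L+L'=7$;
* $T$–$T$: $c(P)=L$, so iff $L+L'=6$;
* link–$W$: $c(P)=L-\frac32$, so iff $L+L'=9$;
* $T$–$W$: $c(P)=L-1$, so iff $L+L'=8$;
* $W$–$W'$: $c(P)=L-2$, so iff $L+L'=10$.

Call two terminals *good* if $c(P)+c(P')\ne6$ for all paths $P,P'$ of $F$ between them, and otherwise *bad*.

**Claim 13.** All pairs of terminals are good except possibly:

* (B1) links $v$ and $v^*$;
* (B2) links $j-1,j+1$ with $j\in T$;
* (B3) $h\in T$ and link $j$, with $\{h,j\}$ semi and its middle vertex in $T$;
* (B4) $h,h'\in T$ with $d=1$, or semi;
* (B5) a tight pair link–merge;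
* (B6) $W(a,b)$ and $W(c,d)$.

*Proof.* We use Claim 12 throughout. If the middle vertex of a pair with $d=2$ is not in $T$, every T-path between the pair avoids it.

**Step 1: link–link** (need $L+L'\ne8$). Here $|P|\ge1$, so $L\ge3$. If $d=1$: $L\in\{3\}\cup[6,\infty)$, so sums are $6$ or at least $9$; good. If $d=2$ and the middle is not in $T$: $L\in\{3\}\cup[6,\infty)$ or $L\ge5$; good. If the middle is in $T$, this is (B2). If $d=3$ and the pair is cross: $L\ge5$; good. Otherwise (B1).

**Step 2: link–$T$** (need $L+L'\ne7$). If $d=1$: $L\in\{2,3\}\cup[6,\infty)$, so sums are at most $6$ or at least $8$; good. If $d=2$ and the middle is not in $T$: $\{3\}\cup[6,\infty)$ or $\ge5$; sums are $6$ or at least $9$; good. If $d=2$, cross, middle in $T$: $L\ge4$; good. Semi with middle in $T$ is (B3). If $d=3$: $L\ge4$; good.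

**Step 3: $T$–$T$** (need $L+L'\ne6$). If $d=2$ and cross, or $d=3$: $L\ge4$; good. Otherwise (B4).

**Step 4: link $j$–$W(i,i+1)$** (need $L+L'\ne9$). Here $L\ge3$. Reversing the order of positions if necessary (only distances are used), $j\in\{i+2,i+3\}$. Let $j=i+2$. Extending to $i+1$, $d=1$, so $L\in\{3\}\cup[6,\infty)$. If the pair is not tight then $|P|\ge2$, so $L\ne3$ and $L\ge6$; good. If it is tight, (B5). Let $j=i+3$. Extending to $i$, $d=3$, so $L\ge4$. If $L=4$, the path has one part, and extending to $i+1$ instead gives an I-path of length $4$ with $d=2$, contrary to (4). So $L\ge5$; good.

**Step 5: $h\in T$–$W(i,i+1)$** (need $L+L'\ne8$). By (b), $|P|\ge2$, so $L\ge3$. Again let $h\in\{i+2,i+3\}$. If $h=i+2$: extending to $i+1$, $L\in\{3\}\cup[6,\infty)$; good. If $h=i+3$: $L\ge5$ exactly as in Step 4; good.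

**Step 6: $W(i,i+1)$–$W(k,k+1)$** (need $L+L'\ne10$). Let $k=i+2$ (the case $k=i+4$ is the same with the merges exchanged). Between $i+1$ and $i+2$, $L\in\{2,3\}\cup[6,\infty)$; between $i$ and $i+3$, $L\ge4$. So $L\ge6$; good. Let $k=i+3$. Then the merged pairs are $\{a,b\},\{c,d\}$, which is (B6), or by symmetry $\{v,a\},\{v^*,d\}$. In the latter case only $b,c$ can be in $T$. If the path avoids $c$, the semi pair $v,d$ (middle $c$) gives $L\in\{3\}\cup[6,\infty)$. If it avoids $b$, the semi pair $a,v^*$ (middle $b$) gives the same. Since $L\ge4$ from $v,v^*$, we get $L\ge6$. If it contains both $b$ and $c$, it has at least three parts and $L\ge6$. Good. $\square$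

## 12. Cutting the cyclic order of terminals

Let $k$ be the number of terminals. We partition them into at most three intervals with no bad pair inside an interval, which gives (c), and with (e). Then Lemma 5 yields a contradiction, which proves Lemma 8. A *cut* $x|y$ is made in the gap between consecutive terminals $x,y$; two cuts give two intervals and three cuts give three.

**How (e) is arranged.** With at most two intervals, let $A$ be empty; then (e) holds. With three cuts, any two of the three intervals adjoin at exactly one cut, and tight pairs are consecutive. So if some cut $x|y$ is not tight, name the two intervals adjoining there $A$ and $B$; then (e) holds. Gaps link–link and id–id are never tight.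

If $k\le3$, use singletons; with $k=3$ two terminals have the same kind, and we name their intervals $A,B$. From now on $k\ge4$. Let $\mu$ be the number of merges. If $\mu=1$, let $W$ be the merge and $r_1,r_2,r_3,r_4$ the other positions in order, starting after $W$; *for $\mu=1$ we always cut both gaps at $W$*. Then $W$ is alone in its interval, and only bad pairs among $r_1,\dots,r_4$ matter. Among these only $\{r_1,r_4\}$ has $d=3$. One more cut is available.

**Case $t=0$.** Every position in $O\cup Z$; the possible bad pairs are (B1), (B5), (B6).

* $\mu=0$: all terminals are links. Make two cuts, separating $v$ from $v^*$ if both are links.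
* $\mu=1$: if $v,v^*$ are both links, they are $r_1,r_4$; add a cut between them. It is link–link. If they are not both links, the two cuts at $W$ suffice.
* $\mu=2$: then $k=4$, with two links $x,y$. If the merges $W,W'$ are consecutive, they are not as in (B6), and $x,y$ have $d=1$: take $\{W,W'\},\{x,y\}$. Otherwise the order is $x,W,y,W'$. The intervals $\{x,W\},\{y,W'\}$ work unless $xW$ or $yW'$ is tight; the intervals $\{W,y\},\{W',x\}$ work unless $Wy$ or $W'x$ is tight. If both fail, then by (d) no link is in two of these tight pairs, so the tight pairs are $xW,yW$ or $xW',yW'$; say the former. Take $\{W\},\{y\},\{W',x\}$. By (d) the pair $W'x$ is not tight, hence good, and the cut $y|W'$ is not tight, which gives (e).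
* $\mu=3$: then $k=3$, already done.

**Case $t=1$, $T=\{h\}$.** The possible bad pairs are (B1), (B2) for the two hexagon neighbors of $h$, (B5), (B6).

* $\mu=0$: the other terminals are links $l_1,\dots,l_r$, $r\ge3$, in order after $h$. Cut $h|l_1$ and one gap $l_i|l_{i+1}$, chosen to separate $v$ from $v^*$ if both are links. The pair (B2) can only be $l_1,l_r$, which is separated.
* $\mu=1$, $h\in\{r_1,r_4\}$: there is no bad pair among the $r$'s. One hexagon neighbor of $h$ is merged, so (B2) does not occur, and (B1) would need both $r_1,r_4$ to be links. The two cuts at $W$ suffice.
* $\mu=1$, $h\in\{r_2,r_3\}$: by reversal let $h=r_2$. The possible bad pairs are $\{r_1,r_4\}$ (B1) and $\{r_1,r_3\}$ (B2). Since $k\ge4$, $r_3$ or $r_4$ is a terminal. Cut also between $h$ and the next terminal $y\in\{r_3,r_4\}$. This separates $r_1$ from $r_3,r_4$. If this cut is not tight, (e) holds. Suppose it is tight; then $d(h,y)=1$, so $y=r_3$. If the gap after $W$ (between $W$ and $r_1$, or between $W$ and $h$ if $r_1\in Z$) is not tight, (e) holds. Otherwise $r_1$ is a link and $Wr_1$ is tight; replace the third cut by $r_1|h$. By (d) it is not tight, and it also separates $r_1$ from $r_3,r_4$.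
* $\mu=2$: then $k=4$, with one link $x$, so only (B5), (B6) can occur. If the merges are $W(a,b),W(c,d)$, then $\{h,x\}=\{v,v^*\}$ and the order is $h,W,x,W'$. By (d) we may name the merges so that $xW'$ is not tight; take $\{h,W\},\{x,W'\}$ (the pair $h,W$ is good by Claim 13). Otherwise (B6) does not occur; cut a gap at $x$, the tight one if there is one (at most one by (d)), and any other gap.

**Case $t=2$, $T=\{h,h'\}$, $\mu=0$.** Since $k\ge4$, there are at least two links.

* $d(h,h')=1$: the positions are $h,h',l_1,l_2,l_3,l_4$. The only pair of the $l$'s with $d=3$ is $\{l_1,l_4\}$, and each of $h,h'$ has the other as a hexagon neighbor, so (B2) does not occur. So bad pairs can only be $hh'$ (B4), $\{h,l_1\},\{h',l_4\}$ (B3), and $\{l_1,l_4\}$ (B1). Cut $h|h'$ and some gap between the first and the last link. The interval of $h'$ contains the first link, the interval of $h$ contains the last, and all these pairs are separated.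
* $d(h,h')=2$: the positions are $h,m,h',l_1,l_2,l_3$. Bad pairs can only be $hh'$ if semi (B4), $\{m,l_1\},\{m,l_3\}$ (B2), and $\{m,l_2\}$ (B1). There is no (B3): the only position other than $h'$ (respectively $h$) at distance $2$ from $h$ (respectively $h'$) is $l_2$, and the middle vertex is $l_3$ (respectively $l_1$), not in $T$. If $m\in Z$: cut $h|h'$ and a gap between two links. If $m\in O$: cut $h|m$ and $m|h'$, so that $m$ is alone. If $hh'$ is not semi, this suffices. If it is semi, add a third cut in the sequence formed by $h'$, the links among $l_1,l_2,l_3$, and $h$, which separates $h$ from $h'$. If there are two links among the $l$'s, cut between two consecutive ones, a link–link cut. Otherwise there is exactly one link $l$ among them (as $k\ge4$). By (d) it is tight with at most one of $h,h'$, and we cut a gap at $l$ that is not tight.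
* $d(h,h')=3$: the positions are $h,x_1,x_2,h',y_1,y_2$. Bad pairs can only be $\{x_1,y_2\},\{x_2,y_1\}$ (B2) and $\{x_1,y_1\},\{x_2,y_2\}$ (B1). Indeed $h,h'$ are good, and the positions at distance $2$ from $h$ or $h'$ have middle vertices outside $T$. Take the terminals in $\{h,x_1,x_2\}$ and those in $\{h',y_1,y_2\}$.

**Case $t=2$, $T=\{h,h'\}$, $\mu=1$.** Up to reversal there are four possibilities; both gaps at $W$ are cut.

* $T=\{r_1,r_2\}$: bad can be $\{r_1,r_2\}$ (B4) and $\{r_1,r_3\}$ (B3, middle $r_2$). Add the cut $r_1|r_2$, which is id–id.
* $T=\{r_1,r_4\}$: there is no bad pair among the $r$'s. The vertices $r_1,r_4$ have $d=3$; the pairs $\{r_1,r_3\},\{r_2,r_4\}$ have middle vertices outside $T$; one hexagon neighbor of each of $r_1,r_4$ is merged. The two cuts suffice.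
* $T=\{r_2,r_3\}$: bad can be $\{r_2,r_3\}$ (B4), $\{r_1,r_3\},\{r_2,r_4\}$ (B3), $\{r_1,r_4\}$ (B1). Add $r_2|r_3$, which is id–id and separates all of these.
* $T=\{r_1,r_3\}$: bad can be $\{r_1,r_3\}$ (B4) and $\{r_2,r_4\}$ (B2). Add the cut just before $r_3$, which separates both. For (e), the cut $W|r_1$ is id–id.

**Case $t=2$, $T=\{h,h'\}$, $\mu=2$.** There are no links, hence no tight pairs. If the merges are opposite, then $h,h'$ have $d=3$ and are good, and only (B6) can occur; use two cuts separating the merges. Otherwise the order is $h,h',W,W'$, the merges are not as in (B6), and only $hh'$ can be bad; cut $h|h'$ and $W|W'$.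

Since merged positions come in pairs outside $T$, $\mu\le(6-t)/2$, so all values of $\mu$ have been treated for $t\le2$.

**Case $t=3$.** By Claim 11 and symmetry $T=\{v,b,d\}$. The other positions $a,v^*,c$ are in $O\cup Z$ and pairwise at distance $2$, so there are no merges. Bad pairs can only be $\{v,b\},\{v,d\}$ (B4) and pairs of links (B2); the pair $\{b,d\}$ is cross and good, and a vertex of $T$ and a link are at odd distance, hence good. Both
$$X:\ \{a,b\},\{v^*,d\},\{c,v\}\qquad\text{and}\qquad Y:\ \{v,a\},\{b,v^*\},\{d,c\},\tag{6}$$
restricted to terminals, are partitions into intervals with no bad pair inside an interval. Condition (e) can fail for $X$ only if all its cuts are tight. If one of $a,v^*,c$ is not a terminal, the corresponding cut of $X$ is id–id. So (e) can fail for $X$ only if $a,v^*,c$ are links and $va$, $bv^*$, $dc$ are all tight. In the same way it can fail for $Y$ only if $ab$, $v^*d$, $cv$ are all tight. By (d) for link $a$, the pairs $va$ and $ab$ are not both tight, so at least one of $X,Y$ satisfies (e). Use it.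

In every case $F$ with these intervals satisfies (a)–(e), contradicting Lemma 5. This proves Lemma 8, hence Theorem 1 and Corollaries 2 and 3: every projective plane graph containing neither $K_5$ nor $6$-cycles is $3$-degenerate and therefore $4$-choosable, and $K_5$ is the only nonempty projective plane graph without $6$-cycles that has minimum degree at least $4$. $\blacksquare$
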